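# A convex core inside a non-convex shell: a two-phase Serrin-type problem

## 1. Convex core, convex shell? The guess on balls

Take a body $\Omega$ made of a material of conductivity $1$, with a core $D$ of a different conductivity $\sigma_c$. Heat is produced uniformly and the surface is kept at temperature $0$. Given the core, we look for a shell such that the heat flux through the outer surface is the same at every point. If the core is convex, must the shell be convex? The answer one first guesses is yes: the outer surface only feels a smoothed-out influence of the core, and smoothing should not create dents. Let us state this precisely and test it.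

Let $N\ge2$, let $(D,\Omega)$ be smooth ($C^\infty$) bounded domains of $\mathbb R^N$ with $\overline D\subset\Omega$, let $n$ be the outward unit normal of $\Omega$, let $\sigma_c>0$, $\sigma_c\ne1$, and let $\sigma=\sigma_c$ in $D$, $\sigma=1$ in $\Omega\setminus D$. For $c\in\mathbb R$ consider
$$-\operatorname{div}(\sigma\nabla u)=1\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega,\qquad \partial_nu\equiv c\ \text{ on }\partial\Omega. \tag{1}$$
The equation with $u=0$ on $\partial\Omega$ is understood weakly: $u\in H^1_0(\Omega)$ and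
$$\int_\Omega\sigma\nabla u\cdot\nabla\zeta\,dx=\int_\Omega\zeta\,dx\qquad\text{for all }\zeta\in H^1_0(\Omega). \tag{2}$$
There is exactly one such $u$ (Lax–Milgram). Near $\partial\Omega$ we have $\sigma=1$, so $u$ is smooth up to $\partial\Omega$ and the third condition makes sense; it is one condition too many, and therefore a condition on the pair $(D,\Omega)$. Integrating the equation over $\Omega$ gives $|\Omega|=-\int_{\partial\Omega}\partial_nu=-c|\partial\Omega|$, so necessarily $c=-|\Omega|/|\partial\Omega|$. We call $(D,\Omega)$ a *solution of* (1) if (1) is solvable for its $\sigma$.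

**Outer problem.** Given $D$ and $V_0>|D|$, find a domain $\Omega\supset\overline D$ with $|\Omega|=V_0$ such that $(D,\Omega)$ is a solution of (1).

**Conjecture.** If $D$ is convex, then any solution $\Omega$ of the outer problem is convex.

The problem is taken from Lorenzo Cavallina, Toshiaki Yachimura, "On a two-phase Serrin-type problem and its numerical computation", arXiv:1811.07156 (2018). Three tests:

*No core.* If $D=\emptyset$, Serrin proved that (1) is solvable if and only if $\Omega$ is a ball. The shell is convex.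

*Concentric balls.* Let $D=B_a$, $\Omega=B_R$, $0<a<R$. Put $u=\frac{R^2-|x|^2}{2N}$ for $a\le|x|\le R$ and $u=\frac{R^2-a^2}{2N}+\frac{a^2-|x|^2}{2N\sigma_c}$ for $|x|<a$. Then $u$ is Lipschitz, vanishes on $\partial B_R$, and $\sigma\nabla u=-\frac xN$ everywhere, so $\int\sigma\nabla u\cdot\nabla\zeta=-\frac1N\int x\cdot\nabla\zeta=\int\zeta$. Also $\partial_nu=-R/N$. So $(B_a,B_R)$ is a solution for every $R>a$, and the shell is again convex.

*Shells close to a ball.* Suppose that $\Omega=\{r\theta:0\le r<1+f(\theta),\ |\theta|=1\}$ with $f$ small in $C^2$. Then $\Omega$ is convex. Indeed the function $\Gamma(x)=|x|/(1+f(x/|x|))$ has Hessian uniformly close, on the unit sphere, to that of $|x|$, which is $I-\theta\otimes\theta$. Since $\Gamma$ is homogeneous of degree one, $D^2\Gamma(\theta)\theta=0$, so $D^2\Gamma(\theta)\ge0$ as soon as it is positive on $\theta^\perp$, and that holds for $f$ small in $C^2$. So $\Gamma$ is convex and $\Omega=\{\Gamma<1\}$ is convex.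 Any shell obtained from the ball by a $C^2$-small perturbation therefore supports the guess.

The guess is nevertheless wrong, in every dimension and for every contrast.

**Theorem 1.** Let $N\ge2$, $\sigma_c>0$, $\sigma_c\neq1$, $V_0>0$. There are a smooth bounded convex domain $D$ (with all principal curvatures of $\partial D$ positive, rotationally symmetric about the $x_1$-axis and symmetric in $x_1$) and a smooth bounded domain $\Omega\supset\overline D$ with $|\Omega|=V_0$ such that $(D,\Omega)$ is a solution of (1) and $\Omega$ is not convex. Moreover $\Omega$ can be taken star-shaped, with the symmetries of $D$, and (after normalization by scaling) arbitrarily $C^1$-close to the unit ball.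

So the conjecture is false. Problem (1) is invariant under $x\mapsto tx$ with $u\mapsto t^2u(\cdot/t)$; hence $|\Omega|=V_0$ is arranged at the very end by scaling, and we work near the unit ball.

## 2. Gauge functions, Hölder norms, and the textbook estimates

**Notation.** $B$ is the unit ball, $S=\partial B$, $B_r$ the ball of radius $r$ about $0$, $x=(x_1,x'')$ with $x''\in\mathbb R^{N-1}$, and $u_0=\frac{1-|x|^2}{2N}$ is the torsion function of $B$ (that is, $-\Delta u_0=1$, $u_0=0$ on $S$). The group $G=O(1)\times O(N-1)$ acts on $(x_1,x'')$; since $-I\in G$, $G$-invariant functions are even. For a function $g$ on $S$, $\hat g$ is its harmonic extension to $B$. For a spherical harmonic $g$ of degree $\ell$ we have $\hat g=r^\ell g$ and $\Delta_Sg=-\ell(\ell+N-2)g$. $\|\cdot\|_{k,\alpha}$ are $C^{k,\alpha}$ norms, $\|\cdot\|_\alpha=\|\cdot\|_{0,\alpha}=\sup|\cdot|+[\cdot]_\alpha$, and $\|\cdot\|_0$ is the sup norm. [GT] is Gilbarg–Trudinger, *Elliptic Partial Differential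 Equations of Second Order*. The letters $C,c_0>0$ denote constants depending only on $N,\sigma_c$ (the exponent $\alpha$ will be fixed in terms of $N$); $C_d$ may also depend on a small parameter $d$, but on nothing else. "For $d$ small" is assumed throughout.

**Definition (gauge).** The gauge of a domain $\Omega\ni0$, star-shaped about $0$, is $\Gamma(x)=\inf\{t>0:x\in t\Omega\}$. For $\Omega_f=\{r\theta:0\le r<1+f(\theta),\theta\in S\}$ it is $\Gamma(x)=|x|\,h(x/|x|)$ with $h=\frac1{1+f}$. If $\Omega$ is convex, then $\Gamma$ is convex. In polar coordinates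
$$\Delta\big(r\,h(\theta)\big)=\frac{N-1}r\,h+\frac1{r}\Delta_Sh .$$
So, for $f\in C^2$,
$$\Omega_f\ \text{convex}\ \Longrightarrow\ \Delta_Sh+(N-1)h\ge0\ \text{ on }S,\qquad h=\tfrac1{1+f}. \tag{3}$$

*Example.* Let $N=2$ and $f=\epsilon\cos m\theta$. At a minimum of $f$ we have $f=-\epsilon$, $f'=0$, $f''=\epsilon m^2$, so $h''+h=-\frac{\epsilon m^2}{(1-\epsilon)^2}+\frac1{1-\epsilon}$, which is negative if and only if $\epsilon m^2>1-\epsilon$. With $\epsilon=2/m^2$ the domain is not convex, although $|f'|\le2/m$. A domain $C^1$-close to the disk need not be convex.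

**Fact A (calculus in Hölder spaces).** By the product and chain rules,
$$\|gh\|_\alpha\le\|g\|_\alpha\|h\|_\alpha,\qquad\|gh\|_{1,\alpha}\le C(\|g\|_{1,\alpha}\|h\|_\alpha+\|g\|_\alpha\|h\|_{1,\alpha}).$$
Let $\Theta$ be smooth and $\|g\|_\alpha\le1$. If $\Theta(\cdot,0)=0$, then $\|\Theta(\cdot,g)\|_\alpha\le C\|g\|_\alpha$ and $\|\Theta(\cdot,g)\|_{1,\alpha}\le C\|g\|_{1,\alpha}$. If $\Theta$ vanishes to second order at $g=0$, then $\|\Theta(\cdot,g)\|_\alpha\le C\|g\|_\alpha^2$ and $\|\Theta(\cdot,g)\|_{1,\alpha}\le C\|g\|_\alpha\|g\|_{1,\alpha}$. For the $C^{1,\alpha}$ bounds, write the derivative as $\Theta_x(\cdot,g)+\Theta_g(\cdot,g)Dg$; here $\Theta_x$ vanishes to the same order as $\Theta$, and $\Theta_g$ to one order less.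

**Fact B (global estimates on $B$).** Let $A$ be symmetric, uniformly elliptic, with $\|A\|_\alpha$ bounded.

(B1) The weak solution of $\operatorname{div}(A\nabla u)=\operatorname{div}H+F$ in $B$, $u=\varphi$ on $S$, with $H,F\in C^\alpha$, $\varphi\in C^{1,\alpha}$, lies in $C^{1,\alpha}(\overline B)$ ([GT, Thm 8.34] and weak uniqueness), and $\|u\|_{1,\alpha}\le C(\|H\|_\alpha+\|F\|_0+\|\varphi\|_{1,\alpha})$ ([GT, Thm 8.33]). The theorem has an extra term $\|u\|_0$ on the right, which can be dropped: otherwise there would be $u_j$ with $\|u_j\|_0=1$, data tending to $0$ and matrices $A_j$ bounded in $C^\alpha$. By Arzelà–Ascoli, along a subsequence $A_j\to A$ uniformly and $u_j\to u$ in $C^1$ with $\|u\|_0=1$, $\operatorname{div}(A\nabla u)=0$, $u=0$ on $S$, which contradicts uniqueness.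

(B2) If $A\in C^{1,\alpha}$, $F\in C^\alpha$, $\varphi\in C^{2,\alpha}$, then the weak solution of $\operatorname{div}(A\nabla u)=F$, $u=\varphi$ on $S$, is in $C^{2,\alpha}(\overline B)$ ([GT, Thm 6.14] for the expanded equation, and weak uniqueness). For $A=I$, $\|u\|_{2,\alpha}\le C(\|u\|_0+\|F\|_\alpha+\|\varphi\|_{2,\alpha})$ ([GT, Thm 6.6]).

In particular $\|\hat f\|_{k,\alpha}\le C\|f\|_{k,\alpha}$ for $k=1,2$.

**Fact C (harmonic functions).** If $h$ is harmonic in a ball $B_r(x)$, then $|\nabla^jh(x)|\le Cr^{-j}\operatorname{osc}_{B_r(x)}h$ for $j\ge1$. Moreover, if $h\in C^1(B)$ and $|\nabla h(x)|\le K(1-|x|)^{\alpha-1}$, then $|h(x)-h(y)|\le CK|x-y|^\alpha$. To see the latter, let $\delta=|x-y|<\frac12$ and move $x,y$ to $(1-\delta)x,(1-\delta)y$. Along $(1-s)x$ the distance to $S$ is at least $s$, so each move costs at most $K\int_0^\delta s^{\alpha-1}ds=K\delta^\alpha/\alpha$. The segment between the new points has length at most $\delta$ and distance at least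 $\delta$ from $S$, and costs at most $K\delta^\alpha$. If $\delta\ge\frac12$, go through the origin.

**Fact D (Poisson kernel).** $\hat g(x)=\int_SP(x,y)g(y)\,dy$ with $P(x,y)=\frac{1-|x|^2}{|S||x-y|^N}$, $\int_SP(x,y)dy=1$. Since $1-|x|^2\le2|x-y|$, we have $|\nabla_x^jP|\le C|x-y|^{1-N-j}$, and $|x-y|\ge c_0\big((1-|x|)+|y-\frac x{|x|}|\big)$. The formula with $1$ replaced by a larger radius is the same up to constants: $\frac{\varrho^2-|x|^2}{|x-Y|^N}$ with $|Y|=\varrho$ is positive and harmonic in $B_\varrho$.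

We also use Schauder's fixed point theorem (a continuous map of a nonempty compact convex subset of a Banach space into itself has a fixed point), Sobolev's and Poincaré's inequalities.

## 3. The linearization at the ball, and two attempts that stop

**Lemma 1 (integral identity).** Let $u$ be the weak solution of $-\operatorname{div}(\sigma\nabla u)=1$, $u=0$ on $\partial\Omega$, with $-\partial_nu\equiv k$ on $\partial\Omega$, and let $\varphi$ be harmonic in a neighborhood of $\overline\Omega$. Then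
$$\int_\Omega\varphi\,dx-k\int_{\partial\Omega}\varphi\,dS=(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx. \tag{4}$$

*Proof.* The field $\sigma\nabla u$ has divergence $-1$ and equals $\nabla u$ near $\partial\Omega$, so $\int_\Omega\sigma\nabla u\cdot\nabla\varphi=\int_\Omega\varphi+\int_{\partial\Omega}\varphi\,\partial_nu=\int_\Omega\varphi-k\int_{\partial\Omega}\varphi$. Since $\varphi$ is harmonic and $u=0$ on $\partial\Omega$, $\int_\Omega\nabla u\cdot\nabla\varphi=\int_{\partial\Omega}u\,\partial_n\varphi=0$. Subtract. $\square$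

Check on concentric balls, $D=B_a$, $\Omega=B$, $k=\frac1N$: the left side is $|B|\varphi(0)-\frac1N|S|\varphi(0)=0$, and on the right $\nabla u=-\frac x{N\sigma_c}$ in $D$ while $\int_{B_a}x\cdot\nabla\varphi=0$, because $x\cdot\nabla\varphi$ is harmonic and vanishes at $0$.

*Formal linearization.* Put $\Omega=\Omega_f$, $k=\frac1N$ in (4) and keep first-order terms in $f$. The left side becomes $\int_Sf\big(\varphi-\frac1N\partial_r\varphi-\frac{N-1}N\varphi\big)=\frac1N\int_Sf(\varphi-\partial_r\varphi)$. If in addition $\nabla u\approx\nabla u_0=-\frac xN$ in $D$, then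
$$\int_Sf\,(\varphi-\partial_r\varphi)\approx(1-\sigma_c)\int_Dx\cdot\nabla\varphi\,dx. \tag{5}$$
For $\varphi$ of degree $\ell$, the factor on the left is $(1-\ell)\varphi$.

*First attempt: fix $D$ and perturb the ball.* For $\sigma_c$ close to $1$ one would solve for $f$ by an implicit function argument in $C^{2,\alpha}$. The resulting $f$ is $C^2$-small, and by the third test of Section 1 the shell is convex. This is the exact point where this route stops: convexity is stable under $C^2$-small perturbation. To break it, $f$ must be small in $C^1$ but not in $C^2$, as in the example of Section 2. So $D$ must come close to $S$, to concentrate its influence on a small part of the sphere.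

*Second attempt: a small ball as core, placed near $S$.* Take $\varphi=x_1$ in (5). Then $\varphi-\partial_r\varphi=0$ on $S$, so the left side vanishes for every $f$, while the right side is $(1-\sigma_c)\int_Dx_1dx\ne0$ if $D$ sits near $e_1$. At first order the equation has no solution: the degree-one harmonics (translations of the ball) form the kernel. The way out is to make $D$ even. But a convex even set that has points near $e_1$ also has points near $-e_1$, and contains the segment between them.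

*The needle, by hand, in the plane.* So let $D$ be a thin needle along the $x_1$-axis, with tips at distance about $2d$ from $S$. There is a bonus: $\nabla u_0$ is radial, that is, tangential to the needle, and tangential derivatives do not jump across $\partial D$. So $\nabla u\approx\nabla u_0$ inside a thin needle is plausible for every $\sigma_c$, not just for small contrast. Formally let $N=2$, $D=\{|x_1|<a,|x_2|<m/2\}$ with $m\ll1-a$. Put $\varphi=r^\ell\cos\ell\theta$, which equals $x_1^\ell$ on the axis. Then (5) reads $(1-\ell)\pi f_\ell\approx(1-\sigma_c)\,\ell\,m\int_{-a}^ax_1^\ell dx_1$, so for even $\ell\ge2$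
$$f_\ell\approx(\sigma_c-1)\frac{2m}\pi\,\frac{\ell\,a^{\ell+1}}{\ell^2-1},\qquad f''(0)\approx-(\sigma_c-1)\frac{2m}\pi\sum_{\ell\text{ even}}\frac{\ell^3a^{\ell+1}}{\ell^2-1}\approx-(\sigma_c-1)\frac m\pi\,(1-a)^{-2}, \tag{6}$$
because $\sum_{\ell\text{ even}}\ell a^\ell=\frac{2a^2}{(1-a^2)^2}$. Similarly $|f'|\lesssim m(1-a)^{-1}$. So with $m\sim d^{2-\tau}$, $1-a\sim d$ and small $\tau>0$, $f'$ is of size at most about $d^{1-\tau}\to0$, while $f''(0)$ has size $d^{-\tau}\to\infty$. If $\sigma_c<1$, then $f''(0)\to+\infty$ and there is a dent at the tip. If $\sigma_c>1$, the shell has a sharp bump at the tip, and the dent should be beside it.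

Two difficulties separate this from a proof. First, existence: $f$ is large in $C^2$, so no contraction around the ball in $C^{2,\alpha}$ is available. We shall use Schauder's theorem on a set where only the $C^0$ and $C^{1,\alpha}$ bounds are small powers of $d$, and the $C^{2,\alpha}$ bound $\Lambda$ is allowed to be huge. Second, non-convexity: with such an $f$ we know nothing useful about its second derivatives pointwise. The cure is to test (4) with a harmonic $\varphi$ for which $\varphi-\partial_r\varphi=\Delta_S\eta+(N-1)\eta$ on $S$ with $\eta\ge0$ concentrated near a tip. Then the left side is an average of the quantity in (3), and only $f$ and $\nabla f$ need to be controlled.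

## 4. The needle and its exponents

**Parameters.** For small $d>0$ put $\alpha=\tau=\varepsilon=\frac1{100N}$ and
$$w=d^{\frac{N-\tau}{N-1}},\quad\text{so}\quad w^{N-1}d^{-N}=d^{-\tau},\quad w=o(d);\qquad \nu=\tfrac12+\tfrac1{4(N-1)},\qquad s=\tfrac1{8(N-1)}. \tag{7}$$
Here $w$ is the thickness of the needle and $d^\nu$ will bound $\|f\|_{1,\alpha}$. Let $p=\frac{2N}{N-2}$ if $N\ge3$, $p=400$ if $N=2$, and $\mu=N-1-\frac Np=\frac N2-\varepsilon_0$, with $\varepsilon_0=0$ for $N\ge3$ and $\varepsilon_0=\frac1{200}$ for $N=2$. We need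
$$w^\mu d^{-N/2-\alpha}\le d^{\nu+s}. \tag{8}$$
The exponent of $d$ in $w^\mu d^{-N/2}$ is $(\frac N2-\varepsilon_0)\frac{N-\tau}{N-1}-\frac N2=\frac{N(1-\tau)}{2(N-1)}-\varepsilon_0\frac{N-\tau}{N-1}\ge\frac N{2(N-1)}-\frac1{200(N-1)}-2\varepsilon_0$. Since $\frac N{2(N-1)}-\nu-s=\frac1{8(N-1)}\ge\frac1{200(N-1)}+2\varepsilon_0+\alpha$, (8) holds. (For $N=2$ the last inequality reads $0.125\ge0.005+0.01+0.005$.) We also note
$$2\nu>1,\qquad s>\varepsilon,\qquad w^{1/2}d^{\nu-1}\le d^{\nu-1/2}\le1 .$$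

**Construction of $D$.** Let $I=[-(1-2d),1-2d]\,e_1$, $T_t=\{\operatorname{dist}(x,I)<t\}$, let $\gamma$ be the convolution of $\operatorname{dist}(\cdot,I)$ with a radial mollifier supported in $B_{w/4}$, and
$$D=\{x:\gamma(x)+w^2|x|^2<\tfrac32w\}.$$

*Convexity and smoothness.* $\operatorname{dist}(\cdot,I)$ is convex, so $\gamma$ is smooth and convex and $\gamma+w^2|x|^2$ has Hessian $\ge2w^2I$. This function is even, so its only critical point is its minimum $0$, where its value is at most $\frac w4<\frac32w$. Hence the level $\frac32w$ is regular, $\partial D$ is smooth, and its second fundamental form, the tangential Hessian divided by the length of the gradient, is positive. $D$ is bounded, convex and $G$-invariant.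

*Position.* A convex function lies below its radial averages, and $\operatorname{dist}$ is $1$-Lipschitz, so $0\le\gamma-\operatorname{dist}(\cdot,I)\le\frac w4$. If $\operatorname{dist}(x,I)<w$, then $|x|<1$ and $\gamma+w^2|x|^2<\frac54w+w^2\le\frac32w$; and in $D$, $\operatorname{dist}(x,I)\le\gamma<\frac32w$. So
$$T_w\subset D\subset T_{7w/4}. \tag{9}$$
On $D$ therefore $|x''|<\frac74w$ and $|x_1|\le1-2d+\frac74w$, so $1-|x_1|\ge d$. Also $|x|\le|x_1|+\frac74w$ with $\frac74w\le\frac d2\le\frac12(1-|x_1|)$. Altogether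
$$1-|x_1|\ge d,\qquad 1-|x|\ge\tfrac12(1-|x_1|)\quad\text{on }D,\qquad D\subset B_{1-2d+7w/4}\subset B_{1-d},\qquad |D|\le Cw^{N-1}. \tag{10}$$

*Sections.* For $|x_1|\le1-2d-w$ the convolution only sees points where $\operatorname{dist}(\cdot,I)=|x''|$. So $\gamma=\gamma_0(|x''|)$ with $\gamma_0$ convex and nondecreasing, and the section of $D$ is a ball $\{|x''|<\varrho(x_1)\}$ with $\varrho\in[w,\frac74w]$. For $r\in[w,\frac74w]$, convexity gives $\gamma_0'(r)\ge\frac{\gamma_0(r)-\gamma_0(0)}r\ge\frac{r-w/4}r\ge\frac34$. Since $\gamma_0(\varrho(x_1))=\frac32w+O(w^2)$, it follows that $|\varrho(x_1)-\varrho(0)|\le Cw^2$. The two remaining caps $\{|x_1|>1-2d-w\}\cap D$ have volume $\le Cw^N$.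

## 5. The operator $L$ and its inverse on even functions

The linear part in (5) corresponds to $Lf=\frac1N(f-\partial_r\hat f)$ on $S$. On degree $\ell$ it acts as $\frac{1-\ell}N$, so it is invertible on even functions.

**Lemma 2.** For even $g\in C^\alpha(S)$ the formula
$$\hat f(x)=N\hat g(0)-N\int_0^1\frac{\hat g(tx)-\hat g(0)}{t^2}\,dt \tag{11}$$
defines an even $f=L^{-1}g$ with $Lf=g$, and, with $q=\frac{N-1}{1-\varepsilon}$,
$$\|L^{-1}g\|_{1,\alpha}\le C\|g\|_\alpha,\quad\|L^{-1}g\|_{2,\alpha}\le C\|g\|_{1,\alpha},\quad\|L^{-1}g\|_0\le C\|g\|_{L^q(S)}\le C\|g\|_0. \tag{12}$$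
The second bound is for $g\in C^{1,\alpha}(S)$.

*Proof.* **Step 1: the formula.** This step shows $Lf=g$. By evenness $\nabla\hat g(0)=0$, so $|\hat g(tx)-\hat g(0)|\le Ct^2\|g\|_{L^1}$ for $t\le\frac12$, $|x|\le1$. The integral converges, $\hat f$ is harmonic in $B$ and continuous on $\overline B$. With $x=r\theta$ and $\rho=tr$ the integral is $J=r\int_0^r(\hat g(\rho\theta)-\hat g(0))\rho^{-2}d\rho$, and $r\partial_rJ=J+\hat g-\hat g(0)$. Hence $r\partial_r\hat f-\hat f=-N(J+\hat g-\hat g(0))-N\hat g(0)+NJ=-N\hat g$. On $S$ this is $Lf=g$.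

**Step 2: the sup bound.** This bound will make the $C^0$ size of $f$ smaller than its $C^1$ size. By Fact D and interpolation, $\|P(t\theta,\cdot)\|_{L^{q'}}\le\|P\|_\infty^{1/q}\|P\|_{L^1}^{1/q'}\le C(1-t)^{-(N-1)/q}$, so $|\hat g(t\theta)|\le C(1-t)^{-(N-1)/q}\|g\|_{L^q}$. Since $\frac{N-1}q=1-\varepsilon<1$, this is integrable over $t\in(\frac12,1)$; for $t\le\frac12$ use Step 1.

**Step 3: gain of one derivative, $C^\alpha\to C^{1,\alpha}$.** Let $x=r\theta$. Since $\int\nabla_x^2P\,dy=0$ and $|y-\theta|\le2|x-y|$,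
$$|\nabla^2\hat g(x)|\le\int_S|\nabla_x^2P||g(y)-g(\theta)|dy\le C[g]_\alpha\int_S|x-y|^{\alpha-N-1}dy\le C(1-r)^{\alpha-2}\|g\|_\alpha .$$
Differentiating (11) twice, $\nabla^2\hat f(x)=-N\int_0^1(\nabla^2\hat g)(tx)\,dt$. For $t\ge\frac12$, $1-tr=(1-t)+t(1-r)\ge\frac12((1-t)+(1-r))$, so $\int_0^1(1-tr)^{\alpha-2}dt\le C(1-r)^{\alpha-1}$ and $|\nabla^2\hat f|\le C(1-r)^{\alpha-1}\|g\|_\alpha$. By Fact C, $\nabla\hat f\in C^\alpha(\overline B)$ with this bound (recall $\nabla\hat f(0)=0$).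

**Step 4: $C^{1,\alpha}\to C^{2,\alpha}$.** By (B1), $\|\nabla\hat g\|_\alpha\le C\|g\|_{1,\alpha}$; the interior estimate on $B_{(1-r)/2}(x)$ gives $|\nabla^3\hat g|\le C(1-r)^{\alpha-2}\|g\|_{1,\alpha}$. Now $\nabla^3\hat f(x)=-N\int_0^1t(\nabla^3\hat g)(tx)\,dt$ and we conclude as in Step 3, using $|\nabla^2\hat f(0)|\le C\|g\|_0$. $\square$

## 6. The torsion function of a nearly round domain

For small $f$ let $\Psi_f(x)=(1+\hat f(x))x$. Let $\delta_0>0$ be small and $\|f\|_{1,\alpha}\le\delta_0$. Then $D\Psi_f=(1+\hat f)I+x\otimes\nabla\hat f$ satisfies $|D\Psi_f-I|\le\frac1{10}$, each radius of $B$ is mapped increasingly onto the corresponding radius of $\Omega_f$, and $\Psi_f$ is a $C^{1,\alpha}$ diffeomorphism $\overline B\to\overline\Omega_f$ with $\frac12|x-y|\le|\Psi_f(x)-\Psi_f(y)|\le1.1|x-y|$. A function $v$ is harmonic in an open subset of $\Omega_f$ if and only if $v\circ\Psi_f$ solves $\operatorname{div}(A\nabla(v\circ\Psi_f))=0$ weakly in the preimage, where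
$$A=\det D\Psi_f\,(D\Psi_f)^{-1}(D\Psi_f)^{-T}.$$
This is a smooth function of $(x,\hat f,\nabla\hat f)$, equal to $I$ when $\hat f=0,\nabla\hat f=0$. By Fact A, $\|A-I\|_\alpha\le C\|f\|_{1,\alpha}$ and $\|A-I\|_{1,\alpha}\le C\|f\|_{2,\alpha}$.

Let $u_1=u_0+v$ be the torsion function of $\Omega_f$: $-\Delta u_1=1$ in $\Omega_f$, $u_1=0$ on $\partial\Omega_f$. Then $v$ is harmonic with $v=\frac{|x|^2-1}{2N}$ on $\partial\Omega_f$. Put $F_1(f)(\theta)=-\partial_nu_1((1+f)\theta)-\frac1N$ and $M(f)=F_1(f)-Lf$.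

**Lemma 3.** Let $\|f\|_{1,\alpha}\le\delta_0$, $\delta_0$ small. Then $\|M(f)\|_\alpha\le C\|f\|_{1,\alpha}^2$, and $\|M(f)\|_{1,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$ if $f\in C^{2,\alpha}$. Moreover $|\nabla v|\le C\|f\|_{1,\alpha}$ and $|\nabla^2v(x)|\le C\|f\|_{1,\alpha}\operatorname{dist}(x,\partial\Omega_f)^{\alpha-1}$ in $\Omega_f$.

The form of the second bound matters: it is linear in the (possibly huge) $C^{2,\alpha}$ norm, with a small factor.

*Proof.* **Step 1: estimate of $v$ on the fixed ball.** We separate the linear part of $\tilde v=v\circ\Psi_f$. We have $\operatorname{div}(A\nabla\tilde v)=0$ in $B$, and $\tilde v=\frac{(1+f)^2-1}{2N}=\frac1N(f+\frac{f^2}2)$ on $S$. By (B1), $\tilde v\in C^{1,\alpha}(\overline B)$; if $f\in C^{2,\alpha}$, then $A\in C^{1,\alpha}$ and $\tilde v\in C^{2,\alpha}(\overline B)$ by (B2). Write $\tilde v=\frac1N\hat f+V'$. Then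
$$\Delta V'=-\operatorname{div}\big((A-I)\nabla V'+\tfrac1N(A-I)\nabla\hat f\big)=:\operatorname{div}H,\qquad V'=\tfrac{f^2}{2N}\ \text{on }S .$$
By (B1), $\|V'\|_{1,\alpha}\le C\|f\|_{1,\alpha}\|V'\|_{1,\alpha}+C\|f\|_{1,\alpha}^2$. For $\delta_0$ small the first term is absorbed and $\|V'\|_{1,\alpha}\le C\|f\|_{1,\alpha}^2$; hence $\|\tilde v\|_{1,\alpha}\le C\|f\|_{1,\alpha}$. If $f\in C^{2,\alpha}$, then, as $H=-(A-I)\nabla\tilde v$,
$$\|H\|_{1,\alpha}\le C\big(\|A-I\|_{1,\alpha}\|\nabla\tilde v\|_\alpha+\|A-I\|_\alpha\|\nabla\tilde v\|_{1,\alpha}\big)\le C\|f\|_{1,\alpha}\big(\|f\|_{2,\alpha}+\|V'\|_{2,\alpha}\big).$$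
Since also $\|f^2\|_{2,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$, the estimate in (B2) and absorption give $\|V'\|_{2,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$.

**Step 2: the normal derivative.** We now compute $M(f)$. We have $-\partial_nu_1=\frac{x\cdot n}N-\partial_nv$. The normal at $(1+f)\theta$ is parallel to $(1+f)\theta-\nabla_Sf$, so
$$x\cdot n=\frac{(1+f)^2}{\sqrt{(1+f)^2+|\nabla_Sf|^2}}=1+f+\Pi(f,\nabla_Sf),$$
where $\Pi$ is smooth and vanishes to second order: it is $0$ for $\nabla_Sf=0$ and even in $\nabla_Sf$. Since $\nabla\tilde v=(D\Psi_f)^T\nabla v$, $\partial_nv=b\cdot\nabla\tilde v$ with $b=(D\Psi_f)^{-1}n$, a smooth function of $(\theta,\hat f,\nabla\hat f)|_S$ that equals $\theta$ when $\hat f=0,\nabla\hat f=0$. Hence $\partial_nv=\frac1N\partial_r\hat f+\partial_rV'+(b-\theta)\cdot\nabla\tilde v$ and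
$$M(f)=\tfrac1N\Pi-(b-\theta)\cdot\nabla\tilde v-\partial_rV' .$$
By Fact A, $\|b-\theta\|_\alpha\le C\|f\|_{1,\alpha}$, $\|b-\theta\|_{1,\alpha}\le C\|f\|_{2,\alpha}$, $\|\Pi\|_\alpha\le C\|f\|_{1,\alpha}^2$, $\|\Pi\|_{1,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$. With Step 1 both bounds for $M$ follow.

**Step 3: interior bounds.** From $\nabla v=((D\Psi_f)^{-T}\nabla\tilde v)\circ\Psi_f^{-1}$ we get $|\nabla v|,[\nabla v]_\alpha\le C\|f\|_{1,\alpha}$. Interior estimates for the harmonic functions $\partial_iv$ on balls of radius $\frac12\operatorname{dist}(x,\partial\Omega_f)$ give the bound for $\nabla^2v$. $\square$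

## 7. The flux that the needle sends to the boundary

From now on $f$ is $G$-invariant and
$$\|f\|_{1,\alpha}\le d^\nu,\qquad\|f\|_0\le\tfrac d4. \tag{13}$$
Write $\Omega=\Omega_f$; by (10), $\overline D\subset\overline B_{1-d}\subset\Omega$. Let $u$ be the weak solution of $-\operatorname{div}(\sigma\nabla u)=1$ in $\Omega$, $u=0$ on $\partial\Omega$, and $z=u-u_1\in H^1_0(\Omega)$. Since $\int\sigma\nabla u\cdot\nabla\zeta=\int\zeta=\int\nabla u_1\cdot\nabla\zeta$,
$$\int_\Omega\sigma\nabla z\cdot\nabla\zeta=-(\sigma_c-1)\int_D\nabla u_1\cdot\nabla\zeta\qquad\forall\zeta\in H^1_0(\Omega). \tag{14}$$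
Put $Q(f)(\theta)=-\partial_nz((1+f)\theta)$. Then $-\partial_nu-\frac1N=F_1(f)+Q(f)=Lf+M(f)+Q(f)$, and this is what must vanish.

**Lemma 4.** $\|\nabla z\|_{L^2(\Omega)}\le Cw^\mu$.

The crude bound from (14) would be $C|D|^{1/2}\sim w^{(N-1)/2}$; we gain almost $w^{1/2}$ because the field runs along the needle, so that only its end points and its slow variation produce sources.

*Proof.* It suffices to show $|\int_D\nabla u_1\cdot\nabla\zeta|\le Cw^\mu\|\nabla\zeta\|_{L^2}$ for $\zeta\in C_c^\infty(\Omega)$, extended by $0$; then by density we may test (14) with $\zeta=z$ and divide. By Sobolev (for $N=2$ on the bounded domain $B_2$), $\|\zeta\|_{L^p}\le C\|\nabla\zeta\|_{L^2}$. On $D$, since $\partial\Omega\subset\{|y|\ge1-\frac d4\}$, (10) gives $\operatorname{dist}(x,\partial\Omega)\ge1-|x|-\frac d4\ge\frac14(1-|x_1|)\ge\frac d4$.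

**Step 1: transversal derivatives.** These are small because of the symmetry. $v$ is $G$-invariant by uniqueness, so $\nabla''v=0$ on the $x_1$-axis. The segment from $(x_1,0)$ to $x\in D$ lies in $D$, so by Lemma 3 on $D$
$$|\nabla''u_1|\le\tfrac{|x''|}N+|x''|\sup_D|\nabla^2v|\le Cw(1+d^{\nu-1}).$$
Hence $|\int_D\nabla''u_1\cdot\nabla''\zeta|\le Cw(1+d^{\nu-1})|D|^{1/2}\|\nabla\zeta\|_{L^2}\le Cw^{\frac{N+1}2}(1+d^{\nu-1})\|\nabla\zeta\|_{L^2}\le Cw^{N/2}\|\nabla\zeta\|_{L^2}\le Cw^\mu\|\nabla\zeta\|_{L^2}$, using $w^{1/2}d^{\nu-1}\le1$.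

**Step 2: the derivative along the needle.** Here we integrate by parts in $x_1$. Write $D=\{x''\in D'',|x_1|<X(x'')\}$, where $D''$ is the projection, $|D''|\le Cw^{N-1}$. Let $a=\partial_1u_1$; on $D$, $|a|\le C$ and, by Lemma 3, $|\partial_1a|\le\frac1N+Cd^\nu(1-|x_1|)^{\alpha-1}\le C(1-|x_1|)^{-1}$. Then
$$\int_Da\,\partial_1\zeta=\int_{D''}\big[a\zeta\big]_{x_1=-X}^{x_1=X}dx''-\int_D\zeta\,\partial_1a .$$
For the end points, $|\zeta(X,x'')|\le\frac1w\int_X^{X+w}|\zeta|dx_1+\int_X^{X+w}|\partial_1\zeta|dx_1$. Integrate over $D''$; the set of integration has measure $\le Cw^N$, so the end-point terms (at $-X$ likewise) are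
$$\le C\big(w^{-1}w^{N(1-1/p)}+w^{N/2}\big)\|\nabla\zeta\|_{L^2}\le Cw^\mu\|\nabla\zeta\|_{L^2}.$$
For the last integral, with $p'=\frac p{p-1}>1$, Hölder and (10) give
$$\int_D|\zeta||\partial_1a|\le C\|\zeta\|_{L^p}\Big(w^{N-1}\int_d^1\rho^{-p'}d\rho\Big)^{1/p'}\le Cw^{(N-1)(1-\frac1p)}d^{-\frac1p}\|\nabla\zeta\|_{L^2}\le Cw^\mu\|\nabla\zeta\|_{L^2}.$$
Here $\frac{1-p'}{p'}=-\frac1p$, and $d^{-1/p}\le w^{-1/p}$ because $w\le d$. $\square$

**Distance to the needle.** For $\theta\in S$ let $t(\theta)=\min|\theta\mp e_1|\in[0,\sqrt2]$, $\rho=\rho(\theta)=d+t(\theta)\le2$, $x_\theta=(1+f)\theta$. Then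
$$\operatorname{dist}(x_\theta,D)\ge\tfrac\rho5. \tag{15}$$
If $t\le d$: $|\theta_1|=1-\frac{t^2}2$ gives $\operatorname{dist}(\theta,I)\ge2d-\frac{d^2}2\ge\frac32d$, so $\operatorname{dist}(x_\theta,D)\ge\frac32d-\frac d4-\frac74w\ge d\ge\frac\rho2$. If $t>d$: $|\theta''|^2=1-(1-\frac{t^2}2)^2=t^2(1-\frac{t^2}4)\ge\frac{t^2}2$, so $\operatorname{dist}(x_\theta,D)\ge\frac t{\sqrt2}-\frac d4-\frac74w\ge0.4t\ge0.2\rho$.

Let $\tilde z=z\circ\Psi_f\in H^1_0(B)$. Since $\Psi_f(B\cap B_{\rho/20}(\theta))\subset\Omega\cap B_{\rho/10}(x_\theta)$ avoids $D$ by (15), and $z$ is harmonic off $\overline D$ by (14), we have $\operatorname{div}(A\nabla\tilde z)=0$ in $B\cap B_{\rho/20}(\theta)$ for every $\theta$. In particular this holds in the collar $\mathcal C=\{1-\frac d{100}<|x|<1\}$.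

**Localization.** Let $\chi$ be a smooth radial cutoff, $\chi=1$ for $|x|>1-\frac d{200}$, $\chi=0$ for $|x|<1-\frac d{150}$, $|\nabla^j\chi|\le Cd^{-j}$. As $A$ is symmetric, weakly in $B$,
$$\operatorname{div}\big(A\nabla(\chi\tilde z)\big)=\operatorname{div}(\tilde zA\nabla\chi)+A\nabla\chi\cdot\nabla\tilde z=:\mathcal F. \tag{16}$$
The set $\operatorname{supp}\nabla\chi$ has distance $\ge\frac d{200}$ from $S$. There $\hat f$ is harmonic in a ball of that radius with $|\hat f|\le\frac d4$, so all derivatives of $\Psi_f$ and $A$ are bounded by $C_d$. The image points are at distance $\ge\frac d{400}$ from $\partial\Omega$ and, by (15), $\ge\frac d5-1.1\frac d{150}\ge\frac d{20}$ from $D$; $z$ is harmonic there and $\|z\|_{H^1}\le C$, so its derivatives are bounded by $C_d$. Hence $\mathcal F\in C_c^\infty(B)$ and $\|\mathcal F\|_\alpha\le C_d$, and this $C_d$ does not depend on any bound for $\|f\|_{2,\alpha}$. By (B1), $\chi\tilde z\in C^{1,\alpha}(\overline B)$; if $f\in C^{2,\alpha}$,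 then by (B2) $\chi\tilde z\in C^{2,\alpha}(\overline B)$.

**Lemma 5.** $|Q(\theta)|\le C\rho^{-N/2}w^\mu$, $\ \|Q\|_\alpha\le Cd^{\nu+s}$, $\ \|Q\|_{L^q(S)}\le Cd^{1+\nu}$, $\ \|\chi\tilde z\|_{1,\alpha}\le Cd^\nu$.

*Proof.* **Step 1: rescaled boundary estimate.** We convert the energy bound into pointwise bounds at scale $\rho$. Put $Z(y)=\tilde z(\theta+\rho y)$ on $\rho^{-1}(B-\theta)\cap B_{1/20}$. It solves $\operatorname{div}(A(\theta+\rho\,\cdot)\nabla Z)=0$ with uniformly elliptic coefficients bounded in $C^\alpha$ ($\rho\le2$), and $Z=0$ on a spherical boundary portion through $0$ of curvature $\rho\le2$. Moreover $Z$ is $C^{1,\alpha}$ up to that portion: near $S$ this was shown for $\chi\tilde z$, and inside $\tilde z$ is a harmonic function composed with $\Psi_f$. By [GT, Thm 8.25] (sup bound), [GT, Cor. 8.36] ($C^{1,\alpha}$ bound) and Poincaré's inequality (extended by $0$, $Z$ vanishes on at least half of $B_{1/20}$, since $\rho^{-1}(B-\theta)$ lies in a half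 space), $|\nabla Z|+[\nabla Z]_\alpha\le C\|\nabla Z\|_{L^2}$ on $\rho^{-1}(B-\theta)\cap B_{1/40}$. Here $\nabla Z=\rho\nabla\tilde z$, $[\nabla Z]_\alpha=\rho^{1+\alpha}[\nabla\tilde z]_\alpha$, $\|\nabla Z\|_{L^2}\le\rho^{1-N/2}\|\nabla\tilde z\|_{L^2(B)}$, and $\|\nabla\tilde z\|_{L^2(B)}\le C\|\nabla z\|_{L^2(\Omega)}$. With Lemma 4,
$$|\nabla\tilde z|+\rho^\alpha[\nabla\tilde z]_\alpha\le C\rho^{-N/2}w^\mu\qquad\text{on }B\cap B_{\rho/40}(\theta). \tag{17}$$

**Step 2: $Q$ pointwise and in $C^\alpha$.** As in Section 6, $Q=-b\cdot\nabla\tilde z$ with $\|b\|_\alpha\le C$, so (17) gives the pointwise bound. Put $K=w^\mu d^{-N/2}$; by (8), $d^{-\alpha}K\le d^{\nu+s}$. If $|\theta-\theta'|<\frac d{80}$, then $\theta'\in B_{\rho/40}(\theta)$ and (17) gives $|Q(\theta)-Q(\theta')|\le Cd^{-\alpha}K|\theta-\theta'|^\alpha$. If $|\theta-\theta'|\ge\frac d{80}$, the same follows from $\|Q\|_0\le CK$. So $\|Q\|_\alpha\le Cd^{-\alpha}K\le Cd^{\nu+s}$.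

**Step 3: $Q$ in $L^q$.** This norm sees that $Q$ is concentrated near the tips. As $\frac{Nq}2\ge q>N-1$,
$$\int_S\rho^{-Nq/2}\le C\int_0^2(d+t)^{-Nq/2}t^{N-2}dt\le Cd^{-Nq/2+N-1}.$$
Since $\frac{N-1}q=1-\varepsilon$, $\|Q\|_{L^q}\le Cw^\mu d^{-N/2+1-\varepsilon}\le Cd^{1+\nu+s+\alpha-\varepsilon}\le Cd^{1+\nu}$.

**Step 4: $\chi\tilde z$ in $C^{1,\alpha}$.** A point $x\in\mathcal C$ lies in $B_{\rho/40}(x/|x|)$, so $|\nabla\tilde z|\le CK$ in $\mathcal C$, and $|\tilde z|\le CdK$ there because $\tilde z=0$ on $S$. Hence $|\nabla(\chi\tilde z)|\le CK$. For the Hölder quotient of $\nabla(\chi\tilde z)=\chi\nabla\tilde z+\tilde z\nabla\chi$ take first $x,y\in\mathcal C$ with $|x-y|<\frac d{80}$. Both lie in the convex set $B\cap B_{\rho/40}(\theta)$, $\theta=x/|x|$, because $\frac d{100}+\frac d{80}<\frac d{40}$. By (17) and the bounds on $\chi$ the quotient is at most $C(d^{-\alpha}K+Kd^{-\alpha}+d^{-1}Kd^{1-\alpha}+dKd^{-1-\alpha})\le Cd^{-\alpha}K$; the four terms come from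 varying $\chi$, $\nabla\tilde z$, $\tilde z$, $\nabla\chi$. For $|x-y|\ge\frac d{80}$ use the sup bound. If $x\in\mathcal C$, $y\notin\mathcal C$, replace $y$ by the point of $[x,y]$ on the inner boundary of $\mathcal C$, near which $\chi\tilde z=0$. If both lie outside $\mathcal C$, there is nothing to do. Thus $\|\chi\tilde z\|_{1,\alpha}\le Cd^{-\alpha}K\le Cd^\nu$. $\square$

**Lemma 6.** If in addition $\|f\|_{2,\alpha}\le\Lambda$, then $\|Q\|_{1,\alpha}\le Cd^\nu\Lambda+C_d$, with $C_d$ independent of $\Lambda$.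

*Proof.* The purpose is again linear dependence on $\Lambda$ with a small factor. By (16), $\Delta(\chi\tilde z)=-\operatorname{div}((A-I)\nabla(\chi\tilde z))+\mathcal F$ in $B$, $\chi\tilde z=0$ on $S$. By (B2) on the fixed ball $B$,
$$\|\chi\tilde z\|_{2,\alpha}\le C\big(\|A-I\|_{1,\alpha}\|\chi\tilde z\|_{1,\alpha}+\|A-I\|_\alpha\|\chi\tilde z\|_{2,\alpha}+\|\chi\tilde z\|_0\big)+C_d\le C\big(\Lambda d^\nu+d^\nu\|\chi\tilde z\|_{2,\alpha}\big)+C_d .$$
Absorb the middle term: $\|\chi\tilde z\|_{2,\alpha}\le Cd^\nu\Lambda+C_d$. On $S$, $Q=-b\cdot\nabla(\chi\tilde z)$ with $\|b\|_\alpha\le C$, $\|b\|_{1,\alpha}\le C(1+\Lambda)$, so $\|Q\|_{1,\alpha}\le C(\|\chi\tilde z\|_{2,\alpha}+(1+\Lambda)\|\chi\tilde z\|_{1,\alpha})\le Cd^\nu\Lambda+C_d$. $\square$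

## 8. A fixed point: the shell exists

**Proposition 7.** For every sufficiently small $d$ there is a $G$-invariant $f\in C^{2,\alpha}(S)$ satisfying (13) with $Lf+M(f)+Q(f)=0$, that is, $\partial_nu=-\frac1N$ on $\partial\Omega_f$.

*Proof.* Let
$$\mathcal K=\{f\ G\text{-invariant}:\ \|f\|_{1,\alpha}\le d^\nu,\ \|f\|_0\le\tfrac d4,\ \|f\|_{2,\alpha}\le\Lambda\},\qquad\mathcal T(f)=-L^{-1}\big(M(f)+Q(f)\big).$$
$\mathcal K$ is nonempty, convex, and compact in $C^0(S)$ by Arzelà–Ascoli; on $\mathcal K$, $C^0$ convergence implies $C^2$ convergence.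

**Step 1: $\mathcal T$ maps $\mathcal K$ into itself.** Here $\Lambda$ is chosen. By uniqueness $u_1,u$, hence $M(f),Q(f)$ and $\mathcal T(f)$, are $G$-invariant; in particular Lemma 2 applies. By Lemmas 2, 3, 5, 6:

* $\|\mathcal Tf\|_{1,\alpha}\le C(\|M(f)\|_\alpha+\|Q\|_\alpha)\le C(d^{2\nu}+d^{\nu+s})\le d^\nu$;
* $\|\mathcal Tf\|_0\le C(\|M(f)\|_0+\|Q\|_{L^q})\le C(d^{2\nu}+d^{1+\nu})\le\frac d4$, because $2\nu>1$;
* $\|\mathcal Tf\|_{2,\alpha}\le C(\|M(f)\|_{1,\alpha}+\|Q\|_{1,\alpha})\le C_*d^\nu\Lambda+C_{*,d}$, with $C_*,C_{*,d}$ independent of $\Lambda$.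

Take $d$ so small that $C_*d^\nu\le\frac12$, and then put $\Lambda=2C_{*,d}$. The last right side is $\le\Lambda$.

**Step 2: $\mathcal T$ is continuous in $C^0$.** Let $f_j\to f$ in $\mathcal K$ in $C^0$, hence in $C^2$. Then $\hat f_j\to\hat f$ in $C^{1,\alpha}(\overline B)$, $A_j\to A$ in $C^\alpha$, $b_j\to b$ uniformly. Since $\operatorname{div}(A_j\nabla(\tilde v_j-\tilde v))=-\operatorname{div}((A_j-A)\nabla\tilde v)$ with boundary data tending to $0$ in $C^{1,\alpha}$, (B1) gives $\tilde v_j\to\tilde v$ in $C^{1,\alpha}(\overline B)$. By the formula for $M$ in Section 6, $M(f_j)\to M(f)$ uniformly.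

For $Q$, transport (14) to $B$: the functions $\tilde z_j=z_j\circ\Psi_{f_j}$ are bounded in $H^1_0(B)$ and
$$\int_B(\sigma\circ\Psi_{f_j})A_j\nabla\tilde z_j\cdot\nabla\zeta=-(\sigma_c-1)\int_B(1_D\circ\Psi_{f_j})A_j\nabla\tilde u_{1,j}\cdot\nabla\zeta\qquad\forall\zeta\in H^1_0(B),$$
with $\tilde u_{1,j}=u_0\circ\Psi_{f_j}+\tilde v_j\to\tilde u_1$ in $C^1(\overline B)$. Since $\Psi_{f_j}\to\Psi_f$ uniformly and $\Psi_f^{-1}(\partial D)$ is a null set, $1_D\circ\Psi_{f_j}\to1_D\circ\Psi_f$ a.e. So $(\sigma\circ\Psi_{f_j})A_j\nabla\zeta\to(\sigma\circ\Psi_f)A\nabla\zeta$ in $L^2$ by dominated convergence, the right side converges too, and every weak limit of a subsequence of $\tilde z_j$ solves the limit problem. By uniqueness $\tilde z_j\rightharpoonup\tilde z$ in $H^1_0(B)$. By Lemma 5, $\chi\tilde z_j$ is bounded in $C^{1,\alpha}(\overline B)$, so $\chi\tilde z_j\to\chi\tilde z$ in $C^1$ and $Q(f_j)=-b_j\cdot\nabla(\chi\tilde z_j)\to Q(f)$ uniformly. As $L^{-1}$ is bounded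 in sup norm by (12), $\mathcal Tf_j\to\mathcal Tf$ in $C^0$.

**Step 3: conclusion.** By Schauder's theorem there is $f\in\mathcal K$ with $f=\mathcal Tf$. Apply $L$. $\square$

## 9. Smoothness of the boundary and normalization at the tip

**Smoothness.** So far $\partial\Omega_f\in C^{2,\alpha}$, and $u\in C^{2,\alpha}$ up to $\partial\Omega_f$ from outside $D$; the theorem asks for $C^\infty$. That $\partial\Omega_f$ is then $C^\infty$ is classical (Kinderlehrer–Nirenberg, Ann. SNS Pisa 4 (1977)); here is the argument. Near a boundary point $|\nabla u|=\frac1N\neq0$; choose coordinates with $u_{x_N}>0$, use $y=(x_1,\dots,x_{N-1},u)$ as new variables, $y_N\ge0$, and let $x_N=V(y)$. Then $V\in C^{2,\alpha}$, $\partial\Omega_f$ is locally the graph of $V(\cdot,0)$, and from $u(x',V(x',y_N))=y_N$ we get $u_{x_N}=\frac1{V_N}$, $u_{x_i}=-\frac{V_i}{V_N}$, $\partial_{x_N}=\frac1{V_N}\partial_N$, $\partial_{x_i}=\partial_i-\frac{V_i}{V_N}\partial_N$. With $\nabla'V=(V_1,\dots,V_{N-1})$,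
$$\Delta u=-\frac1{V_N}\Big[\sum_{i<N}V_{ii}-\frac2{V_N}\sum_{i<N}V_iV_{iN}+\frac{1+|\nabla'V|^2}{V_N^2}V_{NN}\Big],$$
and the last two terms in the bracket are $-\partial_N\frac{1+|\nabla'V|^2}{V_N}$. So $-\Delta u=1$ and $|\nabla u|=\frac1N$ become
$$\sum_{i<N}V_{ii}-\partial_N\Big(\frac{1+|\nabla'V|^2}{V_N}\Big)=V_N\ \ (y_N>0),\qquad V_N=N\sqrt{1+|\nabla'V|^2}\ \ (y_N=0).$$
The equation is elliptic, with symbol $|\zeta'-\frac{\nabla'V}{V_N}\zeta_N|^2+\frac{\zeta_N^2}{V_N^2}$, and the boundary condition is oblique. Tangential difference quotients of $V$ satisfy the linear equations obtained by subtracting the translated problem. The second-order coefficients depend on $\nabla V$, the first-order ones also on $\nabla^2V$; so all are bounded in $C^\alpha$, while the oblique conditions have coefficients depending on $\nabla V$, bounded in $C^{1,\alpha}$. By local Schauder estimates for the oblique problem ([GT, §6.7]; Agmon–Douglis–Nirenberg) the difference quotients, which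 are themselves in $C^{2,\alpha}$ and bounded in sup norm, are bounded in $C^{2,\alpha}$. So $V_i\in C^{2,\alpha}$ for $i<N$, the equation, solved for $V_{NN}$, gives $V_{NN}\in C^{1,\alpha}$, and $V\in C^{3,\alpha}$. Iterating (with $V\in C^{k,\alpha}$ the coefficients are bounded in $C^{k-2,\alpha}$ and $C^{k-1,\alpha}$) gives $V\in C^\infty$. Since $\partial\Omega_f$ is a radial graph with $f\in C^1$, also $f\in C^\infty$.

So $(D,\Omega_f)$ is a solution of (1), with $D$ convex and $\overline D\subset\Omega_f$.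

**What we know about $f$.** Write $f=f_1+f_2$ with $f_1=-L^{-1}Q$, $f_2=-L^{-1}M(f)$, both $G$-invariant. By Lemmas 2, 3, 5,
$$\|f_1\|_0\le Cd^{1+\nu},\qquad\|f_2\|_{1,\alpha}\le Cd^{2\nu},\qquad\|\nabla f\|_0\le d^\nu. \tag{18}$$

**Rescaling.** We remove the value of $f_2$ at the tips, because there $|f|$ must be much smaller than $d$ by more than $\|f_2\|_0$ allows. Let $\lambda=1+f_2(e_1)=1+f_2(-e_1)=1+O(d^{2\nu})=1+o(d)$. Replace $\Omega_f,D,u$ by $\Omega_f/\lambda$, $D/\lambda$, $\lambda^{-2}u(\lambda\,\cdot)$ and keep the names $\Omega,D,u$. Now $\Omega=\{r<1+f\}$ with the new $f=(f_{\rm old}-f_2(e_1))/\lambda$. By (18), with $t=t(\theta)$,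
$$|f(\theta)|\le C\big(d^{1+\nu}+d^{2\nu}t\big),\quad|\nabla f|\le Cd^\nu,\quad\|f\|_0\le\tfrac d2,\quad-\partial_nu=k=\tfrac1N+\kappa,\ |\kappa|\le Cd^{2\nu}, \tag{19}$$
since $k=\frac1{\lambda N}$. In $D$, $\nabla u=-\frac xN+\nabla v+\nabla z$ with the rescaled $v,z$; by Lemmas 3 and 4, $|\nabla v|\le Cd^\nu$ and $\|\nabla z\|_{L^2}\le Cw^\mu$.

## 10. The averaged Laplacian of the gauge at the tip

Suppose that $\Omega$ is convex for a sequence $d\to0$. We derive a contradiction by putting one test function into (4).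

**Step 1: the test functions.** We want $\varphi$ harmonic with $\varphi-\partial_r\varphi=\Delta_S\eta+(N-1)\eta$, $\eta>0$. Let $\beta\ge0$ be a constant depending only on $N,\sigma_c$ (chosen in Step 6), $\omega=(\cos\beta d,\sin\beta d,0,\dots,0)\in S$, $Y=(1+d)\omega$,
$$\hat\eta(x)=\frac{(1+d)^2-|x|^2}{|x-Y|^N},\qquad\varphi=(N-1)\hat\eta+x\cdot\nabla\hat\eta,\qquad\eta=\hat\eta|_S .$$
By Fact D both functions are harmonic in $B_{1+d}$, and $\hat\eta>0$ there. By (19), $\overline\Omega\subset\overline B_{1+d/2}\subset B_{1+d}$. On $S$,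
$$\psi:=\varphi-\partial_r\varphi=(N-1)\hat\eta-(N-1)\partial_r\hat\eta-\partial_r^2\hat\eta=\Delta_S\eta+(N-1)\eta ;$$
the last equality is $\Delta\hat\eta=\partial_r^2\hat\eta+(N-1)\partial_r\hat\eta+\Delta_S\eta=0$ at $r=1$.

*Bounds.* For $|x|\le1+\frac d2$, $0\le(1+d)^2-|x|^2\le C|x-Y|$. So $|\nabla^j\hat\eta|\le C|x-Y|^{1-N-j}$ and $|\nabla^j\varphi|\le C|x-Y|^{-N-j}$. Let $R=d+|\theta-\omega|$. For $x=r\theta$ with $|r-1|\le\frac d2$ we have $|x-Y|\ge\frac d2$ and $|x-Y|\ge|\theta-\omega|-\frac32d$, hence $|x-Y|\ge c_0R$. As $t(\theta)\le|\theta-\omega|+\beta d\le CR$, (19) gives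
$$|f|\le C(d^{1+\nu}+d^{2\nu}R). \tag{20}$$
Also $\int_S\eta=|S|\hat\eta(0)\le C$, $|\varphi(0)|\le C$, $\int_SR^{-N-m}d\theta\le Cd^{-1-m}$ for $m\ge0$, and $\int_SR^{1-N}d\theta\le C\log\frac1d$.

**Step 2: what convexity says.** By (3), integrated against $\eta$ and integrated by parts on $S$, $0\le\int_S\eta(\Delta_Sh+(N-1)h)=\int_Sh\psi$. Insert $h=1-f+\frac{f^2}{1+f}$, $\int_S\psi=(N-1)\int_S\eta$, $|\psi|\le CR^{-N-1}$ and (20):
$$\int_Sf\psi\le\int_S\psi+2\int_Sf^2|\psi|\le(N-1)\int_S\eta+C\int_Sf^2R^{-N-1}\le C+C\big(d^{2\nu}+d^{4\nu}\log\tfrac1d\big)\le C. \tag{21}$$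

**Step 3: expansion of the left side of (4).** This makes the formal linearization of Section 3 rigorous, using only $f$ and $\nabla f$. With polar coordinates and $dS=(1+f)^{N-2}\sqrt{(1+f)^2+|\nabla f|^2}\,d\theta$, Taylor expansion in $r$ at $r=1$, and $\sqrt{(1+f)^2+|\nabla f|^2}=1+f+O(|\nabla f|^2)$,
$$\int_\Omega\varphi-k\int_{\partial\Omega}\varphi=\int_B\varphi-k\int_S\varphi+\int_Sf\big(\varphi-k\partial_r\varphi-k(N-1)\varphi\big)+\mathcal R,$$
$$|\mathcal R|\le C\int_S\big(f^2R^{-N-2}+|\nabla f|^2R^{-N}\big)\le C\big(d^{2+2\nu-3}+d^{4\nu-1}+d^{2\nu-1}\big)\to0,$$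
because $2\nu>1$. By the mean value property and $|S|=N|B|$, $\int_B\varphi-k\int_S\varphi=-\kappa N|B|\varphi(0)=O(1)$. Further
$$\varphi-k\partial_r\varphi-k(N-1)\varphi=\tfrac1N\psi-\kappa(\partial_r\varphi+(N-1)\varphi),$$
and $|\kappa|\int_S|f|R^{-N-1}\le Cd^{2\nu}(d^{\nu-1}+d^{2\nu-1})\to0$. So (4) and (21) give, with $C$ independent of $d$,
$$N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx\le C. \tag{22}$$

**Step 4: replacing $\nabla u$ by $-\frac xN$ in the needle.** From here on we show that the left side of (22) tends to $+\infty$; its order will be $w^{N-1}d^{-N}=d^{-\tau}$. By (10) and $\lambda=1+o(d)$, on the rescaled $D$ we have $1-|x_1|\ge\frac d2$ and $|x-Y|\ge1+d-|x|\ge c_0(1-|x_1|)$, and $|x-Y|\ge\frac12$ where $x_1<0$. As the sections of $D$ have measure $\le Cw^{N-1}$, $\int_D|x-Y|^{-m}\le Cw^{N-1}d^{1-m}$ for fixed $m>1$. Therefore: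

* $\int_D|\nabla v||\nabla\varphi|\le Cd^\nu w^{N-1}d^{-N}=o(w^{N-1}d^{-N})$;
* $\int_D|\nabla z||\nabla\varphi|\le Cw^\mu(w^{N-1}d^{-2N-1})^{1/2}=Cw^{N-1}d^{-N}\cdot w^{\frac12-\varepsilon_0}d^{-\frac12}=o(w^{N-1}d^{-N})$. For $N\ge3$ this is because $w=o(d)$; for $N=2$, because $(2-\tau)(\frac12-\varepsilon_0)>\frac12$.

So
$$N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi=(1-\sigma_c)\int_Dx\cdot\nabla\varphi\,dx+o(w^{N-1}d^{-N}). \tag{23}$$

**Step 5: reduction to the axis.** Now we turn the integral over $D$ into a one-dimensional one. Let $\xi=(1-2d-w)/\lambda=1-2d+o(d)$ and $w_1=\varrho(0)/\lambda\ge\frac12w$. The caps $\{|x_1|>\xi\}$ contribute $O(w^Nd^{-N-1})$. Replacing $x\cdot\nabla\varphi(x)$ by its value at $(x_1,0)$ costs at most $Cw\int_D(1-|x_1|)^{-N-2}dx$ over $x_1>0$ plus $O(w^N)$ over $x_1<0$, in total $\le Cw^Nd^{-N-1}$. Replacing the section radii by $w_1$ costs $\le Cw^{N-2}w^2d^{-N}$, since the radii vary by $O(w^2)$ and $\int(1-|x_1|)^{-N-1}dx_1\le Cd^{-N}$.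 All these errors are $o(w^{N-1}d^{-N})$, as $w=o(d)$. Let $\omega_{N-1}$ be the volume of the unit ball of $\mathbb R^{N-1}$ and $E(r)=\hat\eta(re_1)$. Then $\varphi(re_1)=(N-1)E+rE'$ and
$$\int_Dx\cdot\nabla\varphi=\omega_{N-1}w_1^{N-1}\int_{-\xi}^\xi r\frac d{dr}\big[(N-1)E+rE'\big]dr+o(w^{N-1}d^{-N}).$$
Integrating by parts twice,
$$\int_{-\xi}^\xi r\frac d{dr}\big[(N-1)E+rE'\big]dr=\Big[(N-2)rE+r^2E'\Big]_{-\xi}^\xi-(N-2)\int_{-\xi}^\xi E\,dr=\xi^2E'(\xi)+O(d^{1-N}),$$
because $E(\xi)=O(d^{1-N})$, $E(-\xi),E'(-\xi)=O(1)$, and for $N\ge3$ the last integral is $O(d^{2-N})$.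

**Step 6: the sign at the tip.** It remains to compute $E'(\xi)$ and to choose $\beta$. We have $(1+d)^2-\xi^2=6d+o(d)$, $(\xi e_1-Y)\cdot e_1=-3d+o(d)$, $|\xi e_1-Y|^2=d^2(9+\beta^2)+o(d^2)$, so
$$E'(\xi)=\frac{-2\xi|\xi e_1-Y|^2-N\big((1+d)^2-\xi^2\big)(\xi e_1-Y)\cdot e_1}{|\xi e_1-Y|^{N+2}}=d^{-N}\,\frac{18(N-1)-2\beta^2+o(1)}{(9+\beta^2)^{\frac N2+1}} .$$
Choose $\beta=0$ if $\sigma_c<1$: we test at the tip, where the numerator is $18(N-1)>0$. Choose $\beta=6\sqrt N$ if $\sigma_c>1$: we test beside the tip, where the numerator is $18(N-1)-72N<0$. In both cases $18(N-1)-2\beta^2$ has the sign of $1-\sigma_c$. By (23) and Step 5 the left side of (22) is at least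
$$c_0\,w^{N-1}d^{-N}=c_0\,d^{-\tau}\longrightarrow+\infty\qquad(d\to0),$$
which contradicts (22).

Hence for all sufficiently small $d$ the domain $\Omega$ is not convex, although $D$ is convex with positive principal curvatures and $(D,\Omega)$ is a solution of (1). $\Omega$ is star-shaped about $0$ and $G$-invariant, and by (19) it tends to the unit ball in $C^1$ as $d\to0$. Scaling to $|\Omega|=V_0$ proves Theorem 1. $\blacksquare$
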